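# What $\mathsf{C_\Diamond}$ leaves behind when $\Diamond$ is erased: the $\Diamond$-free fragments of $\mathsf{CK}\oplus\mathsf{N_\Diamond}\oplus\mathsf{I_{\Diamond\Box}}$ and $\mathsf{IK}$

## 1. Does an axiom about $\Diamond$ alone have $\Diamond$-free consequences?

Take an intuitionistic modal logic with both $\Box$ and $\Diamond$, and look only at its theorems that do not mention $\Diamond$. Now delete the axiom
$$\mathsf{C_\Diamond}:\quad \Diamond(\phi\vee\psi)\to(\Diamond\phi\vee\Diamond\psi).$$
This axiom does not mention $\Box$ at all, so the answer one would first guess is that its deletion changes nothing among the $\Diamond$-free theorems. One would also guess that these theorems are given by a short list of axioms. Before testing this, let us fix what the words mean.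

**The language and logics.** Formulas are built from propositional variables, $\bot,\wedge,\vee,\to,\Box,\Diamond$, with $\neg\phi:=\phi\to\bot$ and $\top:=\neg\bot$. The empty disjunction $\bigvee\emptyset$ is $\bot$. A *logic* is a set of formulas that contains all theorems of intuitionistic propositional logic (in this language) and is closed under modus ponens, necessitation (from $\phi$ infer $\Box\phi$) and uniform substitution. $L\oplus A_1\oplus\dots\oplus A_n$ is the least logic containing $L$ and the $A_i$. Besides $\mathsf{C_\Diamond}$ we use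

- $\mathsf{K_\Box}$: $\Box(\phi\to\psi)\to(\Box\phi\to\Box\psi)$,
- $\mathsf{K_\Diamond}$: $\Box(\phi\to\psi)\to(\Diamond\phi\to\Diamond\psi)$,
- $\mathsf{N_\Diamond}$: $\neg\Diamond\bot$,
- $\mathsf{I_{\Diamond\Box}}$: $(\Diamond\phi\to\Box\psi)\to\Box(\phi\to\psi)$.

$\mathsf{CK}$ is the least logic containing $\mathsf{K_\Box}$ and $\mathsf{K_\Diamond}$, and $\mathsf{IK}=\mathsf{CK}\oplus\mathsf{N_\Diamond}\oplus\mathsf{C_\Diamond}\oplus\mathsf{I_{\Diamond\Box}}$. $\mathsf{CK}_\Box$ is the logic in the $\Diamond$-free language given by intuitionistic propositional logic, necessitation and $\mathsf{K_\Box}$. The *$\Diamond$-free fragment* of a logic is the set of its theorems in which $\Diamond$ does not occur. It is again a logic in the $\Diamond$-free language. Write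
$$\mathsf{NI}_\Box,\qquad \mathsf{IK}_\Box$$
for the $\Diamond$-free fragments of $\mathsf{CK}\oplus\mathsf{N_\Diamond}\oplus\mathsf{I_{\Diamond\Box}}$ and of $\mathsf{IK}$. Clearly $\mathsf{NI}_\Box\subseteq\mathsf{IK}_\Box$.

The question comes from Jim de Groot, Ian Shillito, Ranald Clouston, "Semantical Analysis of Intuitionistic Modal Logics between CK and IK", arXiv:2408.00262 (2024): do the two fragments coincide, and is each of them finitely axiomatisable, that is, the least $\Diamond$-free logic containing $\mathsf{CK}_\Box$ and finitely many further $\Diamond$-free axioms?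

**How a $\Diamond$-free theorem can arise.** The axiom $\mathsf{I_{\Diamond\Box}}$ has $\Diamond$ only in the position $\Diamond\phi\to\Box\psi$, and so any upper bound for $\Diamond\phi$ can replace it. If a logic containing $\mathsf{I_{\Diamond\Box}}$ proves $\Diamond\phi\to E$ with $E$ free of $\Diamond$, then $(E\to\Box\psi)\to(\Diamond\phi\to\Box\psi)$ is a theorem, and hence so is
$$(E\to\Box\psi)\to\Box(\phi\to\psi).\tag{1}$$
Call such an $E$ a *bound* for $\Diamond\phi$. One bound is available without $\mathsf{C_\Diamond}$. By $\mathsf{K_\Diamond}$ we have $\Box\neg\phi\to(\Diamond\phi\to\Diamond\bot)$, and with $\mathsf{N_\Diamond}$ this gives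
$$\Diamond\phi\to\neg\Box\neg\phi.\tag{2}$$
Feeding (2) into (1) produces the $\Diamond$-free formula
$$\mathsf D:\quad(\neg\Box\neg\phi\to\Box\psi)\to\Box(\phi\to\psi),$$
which therefore lies in $\mathsf{NI}_\Box$.

**First test: no variables.** Put $\phi=\top$, $\psi=\bot$ in $\mathsf D$. Since $\neg\top$ is equivalent to $\bot$, this reads $(\neg\Box\bot\to\Box\bot)\to\Box\bot$. Intuitionistically $\neg A\to A$ is equivalent to $\neg\neg A$, so both fragments contain
$$\neg\neg\Box\bot\to\Box\bot.\tag{3}$$
We shall see in Section 3 that (3) is not in $\mathsf{CK}_\Box$. So $\Diamond$ does leave a trace, but this trace did not need $\mathsf{C_\Diamond}$. The guess survives.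

**Second test: two disjuncts.** With $\mathsf{C_\Diamond}$ there are more bounds. From $\Diamond\phi$ and $\Box(\phi\to\psi_1\vee\psi_2)$ we get $\Diamond(\psi_1\vee\psi_2)$ by $\mathsf{K_\Diamond}$, then $\Diamond\psi_1\vee\Diamond\psi_2$ by $\mathsf{C_\Diamond}$, then $\neg\Box\neg\psi_1\vee\neg\Box\neg\psi_2$ by (2). So $\mathsf{IK}$ has the bound
$$\Diamond\phi\to\big(\Box(\phi\to\psi_1\vee\psi_2)\to(\neg\Box\neg\psi_1\vee\neg\Box\neg\psi_2)\big).\tag{4}$$
If $\psi_1=\phi$ this bound is implied by $\neg\Box\neg\phi$, so it says nothing new. Try instead $\phi=\top$, $\psi_1=p$, $\psi_2=\neg p$, and use $p\vee\neg p$ as the conclusion in (1). The result is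
$$\big((\Box(p\vee\neg p)\to(\neg\Box\neg p\vee\neg\Box\neg\neg p))\to\Box(p\vee\neg p)\big)\to\Box(p\vee\neg p),\tag{5}$$
a member of $\mathsf{IK}_\Box$. Without $\mathsf{C_\Diamond}$ the same route gives from $\Diamond\top\wedge\Box(p\vee\neg p)$ only $\neg\Box\neg(p\vee\neg p)$, hence only $\neg(\Box\neg p\wedge\Box\neg\neg p)$. So we get (5) with the true disjunction weakened to a negated conjunction. If the guess is right, (5) must be derivable in some other way without $\mathsf{C_\Diamond}$. It is not.

## 2. Four theorems on $\mathsf{NI}_\Box$ and $\mathsf{IK}_\Box$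

For $k\ge0$ let $\Lambda_k$ be the least $\Diamond$-free logic containing $\mathsf{CK}_\Box$ and all formulas of $\mathsf{IK}_\Box$ in at most $k$ variables.

**Theorem A.** $\mathsf{NI}_\Box=\mathsf{CK}_\Box\oplus\mathsf D$.

**Theorem B.** $\mathsf{NI}_\Box\subsetneq\mathsf{IK}_\Box$; formula (5) is in $\mathsf{IK}_\Box\setminus\mathsf{NI}_\Box$.

**Theorem C.** $\mathsf{IK}_\Box$ is not finitely axiomatisable over $\mathsf{CK}_\Box$. It is not even axiomatisable by any set of axioms in a bounded number of variables. More sharply, $\Lambda_{n-1}\subsetneq\Lambda_n$ for every $n\ge1$, and this is witnessed by a formula of $\Box$-depth 1.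

**Theorem D.** For $\Diamond$-free $\phi$, let $\mathcal E(\phi)$ be the least family of sets of $\Diamond$-free formulas such that

- (e1) if $m\ge0$ and $E_i\in\mathcal E(\psi_i)$ for $i=1,\dots,m$, then $\big(\Box(\phi\to\bigvee_i\psi_i)\to\bigvee_iE_i\big)\in\mathcal E(\phi)$;
- (e2) $E,E'\in\mathcal E(\phi)$ implies $E\wedge E'\in\mathcal E(\phi)$.

Then $\mathsf{IK}_\Box=\mathsf{CK}_\Box\oplus\{(E\to\Box\theta)\to\Box(\phi\to\theta):E\in\mathcal E(\phi)\}$.

So the fragments differ. The one without $\mathsf{C_\Diamond}$ is finitely axiomatisable, by the single axiom $\mathsf D$; the one of $\mathsf{IK}$ is not, and Theorem D gives an explicit infinite axiomatisation. The sets $\mathcal E(\phi)$ consist of bounds for $\Diamond\phi$ obtained by iterating the step that led to (4).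

## 3. Two kinds of frames, and when one turns into the other

In a partial order, ${\uparrow}z$ is the set of points $\ge z$, and an *upset* is a set closed upward. A valuation assigns an upset to each variable. Recall that $x\models\phi\to\psi$ means that every $x'\ge x$ with $x'\models\phi$ has $x'\models\psi$, and that $x\models\neg\phi$ means that no $x'\ge x$ satisfies $\phi$. A formula is *valid* on a frame if it holds at all points under all valuations.

**Definition ($\Box$-frame).** A $\Box$-frame is $(W,\le,S)$ with $\le$ a partial order and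
$$x\le x'\,S\,y\le y'\ \Rightarrow\ x\,S\,y'.$$
Here $x\models\Box\phi$ iff $y\models\phi$ for all $y$ with $xSy$. Write $S[x]=\{y:xSy\}$. The condition says precisely that each $S[x]$ is an upset and that $x\le x'$ implies $S[x]\supseteq S[x']$.

Truth is persistent: if $x\models\Box\phi$, $x\le x'$ and $x'Sy$, then $xSy$, so $y\models\phi$. Thus truth sets of formulas are upsets. The formulas valid on a given $\Box$-frame form a $\Diamond$-free logic containing $\mathsf{CK}_\Box$. Intuitionistic theorems and modus ponens are standard. Substitution works because the truth set of $\sigma(p)$ is an upset and so can serve as the value of $p$. Necessitation is clear. For $\mathsf{K_\Box}$, let $x\models\Box(\phi\to\psi)$, $x\le x'\models\Box\phi$ and $x'Sy$. Then $xSy$, so $y\models\phi\to\psi$, and $y\models\phi$, hence $y\models\psi$.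

**Example 1.** Let $W=\{x,x',y\}$ with $x<x'$ the only strict order relation, $S[x]=\{y\}$ and $S[x']=S[y]=\emptyset$. This is a $\Box$-frame. We have $x'\models\Box\bot$, so neither $x$ nor $x'$ satisfies $\neg\Box\bot$, and so $x\models\neg\neg\Box\bot$. But $x\not\models\Box\bot$. Hence (3) is not valid here and is not in $\mathsf{CK}_\Box$.

**Definition (IK-frame).** An IK-frame is $(W,\le,R)$ with $\le$ a partial order and

- (F) if $x\le x'$ and $xRy$, then there is $y'\ge y$ with $x'Ry'$;
- (B) if $xRy\le y'$, then there is $x'\ge x$ with $x'Ry'$.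

Here $x\models\Diamond\phi$ iff some $y$ has $xRy$ and $y\models\phi$; and $x\models\Box\phi$ iff $y\models\phi$ whenever $x\le x'Ry$.

**Soundness of $\mathsf{IK}$ on IK-frames.** Persistence of $\Box\phi$ is built into its clause. Persistence of $\Diamond\phi$ is (F): if $xRy\models\phi$ and $x\le x'$, then $x'Ry'$ for some $y'\ge y$, and $y'\models\phi$. The rules are as before, and $\mathsf{N_\Diamond}$ and $\mathsf{C_\Diamond}$ are immediate from the clause for $\Diamond$. For $\mathsf{K_\Box}$, let $x\models\Box(\phi\to\psi)$, $x\le x'\models\Box\phi$ and $x'\le x''Ry$. Then $y$ satisfies $\phi\to\psi$ and $\phi$, hence $\psi$. For $\mathsf{K_\Diamond}$, let $x\models\Box(\phi\to\psi)$ and $x\le x'\models\Diamond\phi$, say $x'Ry\models\phi$. Then $y\models\phi\to\psi$, so $y\models\psi$ and $x'\models\Diamond\psi$. For $\mathsf{I_{\Diamond\Box}}$, let $x\models\Diamond\phi\to\Box\psi$ and $x\le x'Ry\le y'\models\phi$. By (B) there is $x''\ge x'$ with $x''Ry'$. Then $x''\models\Diamond\phi$, so $x''\models\Box\psi$, so $y'\models\psi$. This shows $y\models\phi\to\psi$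 for every such $y$, that is, $x\models\Box(\phi\to\psi)$.

To show that $\Diamond$-free formulas of $\mathsf{IK}$ are valid on a $\Box$-frame, it is enough to find a suitable $R$ inside $S$.

**Lemma 1.** Let $(W,\le,S)$ be a $\Box$-frame and let $R$ satisfy (F) and
$$xSy\iff\exists x'\ge x\ \text{with}\ x'Ry.\tag{6}$$
Then all formulas of $\mathsf{IK}_\Box$ are valid on $(W,\le,S)$.

*Proof.* We check (B). If $xRy\le y'$, then $xSy$ by (6) with $x'=x$, so $xSy'$ because $S[x]$ is an upset, so by (6) some $x'\ge x$ has $x'Ry'$. Thus $(W,\le,R)$ is an IK-frame. On it, $x\models\Box\phi$ iff $y\models\phi$ whenever $x\le x'Ry$, that is, by (6), whenever $xSy$. So $\Diamond$-free formulas have the same truth values on both frames, and soundness applies. $\square$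

In Example 1 no such $R$ exists. By (6) we would have $R\subseteq S$, so $R=\{(x,y)\}$, and then (F) fails at $x\le x'$, since $x'$ has no $R$-successor.

**Example 2 (the fork).** Let $W=\{x,t_a,t_b,a,b\}$ with $x<t_a$, $x<t_b$ and no other strict order relations. Let $S[x]=\{a,b\}$, $S[t_a]=\{a\}$, $S[t_b]=\{b\}$, $S[a]=S[b]=\emptyset$. Put $R=\{(t_a,a),(t_b,b)\}$. Then (6) holds, and (F) holds because $t_a$ and $t_b$ are maximal. So everything in $\mathsf{IK}_\Box$ is valid on the fork. Note that $x$ itself has no $R$-successor.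

## 4. The translation $\Diamond\mapsto\neg\Box\neg$ proves Theorem A and breaks at $\mathsf{C_\Diamond}$

*Proof of Theorem A.* **Step 1: $\mathsf{CK}_\Box\oplus\mathsf D\subseteq\mathsf{NI}_\Box$.** This step collects what we derived: $\mathsf{NI}_\Box$ is a $\Diamond$-free logic containing $\mathsf{CK}_\Box$, and $\mathsf D$ is obtained from (2), which uses $\mathsf{K_\Diamond}$ and $\mathsf{N_\Diamond}$, and from (1), which uses $\mathsf{I_{\Diamond\Box}}$.

**Step 2: a translation that removes $\Diamond$.** The purpose is to turn any proof using $\Diamond$ into a $\Diamond$-free one by pretending that the bound (2) is an equality. Let $\tau$ commute with variables and all connectives except that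
$$\tau(\Diamond\phi)=\neg\Box\neg\tau(\phi).$$
Let $T=\{\phi:\tau(\phi)\in\mathsf{CK}_\Box\oplus\mathsf D\}$. We show that $T$ is a logic containing the axioms of $\mathsf{CK}\oplus\mathsf{N_\Diamond}\oplus\mathsf{I_{\Diamond\Box}}$.

- The intuitionistic theorems of the language are substitution instances of intuitionistic propositional theorems, and so are their $\tau$-images. So $T$ contains them. Since $\tau$ commutes with $\to$ and $\Box$, $T$ is closed under modus ponens and necessitation.
- Given a substitution $\sigma$, put $\sigma'(p)=\tau(\sigma(p))$. Induction on $\phi$ gives $\tau(\phi\sigma)=\tau(\phi)\sigma'$; in the case $\Diamond\phi$, both sides are $\neg\Box\neg(\tau(\phi)\sigma')$. So $T$ is closed under substitution.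
- $\mathsf{K_\Box}\in T$, since its translation is an instance of $\mathsf{K_\Box}$.
- $\mathsf{K_\Diamond}\in T$: from $(\phi\to\psi)\to(\neg\psi\to\neg\phi)$, necessitation and $\mathsf{K_\Box}$ we get $\Box(\phi\to\psi)\to(\Box\neg\psi\to\Box\neg\phi)$ in $\mathsf{CK}_\Box$. Contraposing the inner implication gives $\Box(\phi\to\psi)\to(\neg\Box\neg\phi\to\neg\Box\neg\psi)$.
- $\mathsf{N_\Diamond}\in T$: its translation is $\neg\neg\Box\neg\bot$, and $\Box\neg\bot$ is a theorem.
- $\mathsf{I_{\Diamond\Box}}\in T$: its translation is $\mathsf D$.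

**Step 3: reading off the fragment.** By Step 2, $\mathsf{CK}\oplus\mathsf{N_\Diamond}\oplus\mathsf{I_{\Diamond\Box}}\subseteq T$. Since $\tau$ is the identity on $\Diamond$-free formulas, $\mathsf{NI}_\Box\subseteq\mathsf{CK}_\Box\oplus\mathsf D$. $\square$

The natural first attempt on $\mathsf{IK}$ is to run the same argument with one more item, $\mathsf{C_\Diamond}\in T$. We would need
$$\tau(\mathsf{C_\Diamond}):\quad\neg\Box\neg(\phi\vee\psi)\to(\neg\Box\neg\phi\vee\neg\Box\neg\psi).\tag{7}$$
In $\mathsf{CK}_\Box$, $\Box\neg(\phi\vee\psi)$ is equivalent to $\Box\neg\phi\wedge\Box\neg\psi$. So (7) is an instance of the De Morgan law $\neg(A\wedge B)\to\neg A\vee\neg B$, which is not intuitionistic. And (7) is truly unavailable: it is not in $\mathsf{IK}_\Box$. On the fork of Example 2 take $\phi=p$, $\psi=q$, $V(p)=\{a\}$, $V(q)=\{b\}$. Each of $x,t_a,t_b$ sees a point satisfying $p\vee q$, so $x\models\neg\Box\neg(p\vee q)$. But $t_b\models\Box\neg p$ and $t_a\models\Box\neg q$, so $x$ satisfies neither $\neg\Box\neg p$ nor $\neg\Box\neg q$. Thus, in $\mathsf{IK}$,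 $\Diamond$ cannot be replaced by $\neg\Box\neg$.

The fork suggests how to separate the logics. There, $x$ escapes trouble only because it has no $R$-successor. Let us put a point below $x$ that forces it to have one.

## 5. A seven-point frame refuting formula (5) but not $\mathsf D$

**The frame $F_1$.** Let $X=\{x_0,x_1,t_a,t_b\}$ with $x_0<x_1<t_a$ and $x_1<t_b$; let $Y=\{y_0,a,b\}$ with $y_0<a$ and $y_0<b$; no order relations between $X$ and $Y$. Let
$$S[x_0]=Y,\quad S[x_1]=\{a,b\},\quad S[t_a]=\{a\},\quad S[t_b]=\{b\},\quad S[y]=\emptyset\ (y\in Y).$$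
Each $S[\cdot]$ is an upset and shrinks as we go up, so $F_1$ is a $\Box$-frame. The part $x_1,t_a,t_b,a,b$ is the fork.

No $R$ as in Lemma 1 exists on $F_1$. Only $x_0$ sees $y_0$, so (6) forces $x_0Ry_0$. By (F) along $x_0\le x_1$ we get $x_1Rd$ with $d\in\{a,b\}$, say $d=a$. By (F) along $x_1\le t_b$ we get $t_bRd'$ with $d'\ge a$, so $d'=a$; but $t_b$ sees only $b$. The case $d=b$ is symmetric. Formula (5) records this argument, so we expect it to fail at $x_0$.

**Formula (5) fails at $x_0$.** Let $V(p)=\{a\}$. Then $a\models p$ and $b\models\neg p$, while $y_0\not\models p\vee\neg p$. Since $t_b$ is maximal and $t_b\models\Box\neg p$, $\neg\Box\neg p$ fails at $t_b$, hence at $x_1$. Since $t_a\models\Box\neg\neg p$, $\neg\Box\neg\neg p$ fails at $t_a$, hence at $x_1$. But $x_1\models\Box(p\vee\neg p)$. So the formula $E_0:=\Box(p\vee\neg p)\to(\neg\Box\neg p\vee\neg\Box\neg\neg p)$ fails at $x_1$, and by persistence at $x_0$. The other points above $x_0$, namely $x_1,t_a,t_b$, all satisfy $\Box(p\vee\neg p)$. So $x_0\models E_0\to\Box(p\vee\neg p)$. Finally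 $x_0Sy_0\not\models p\vee\neg p$, so $x_0\not\models\Box(p\vee\neg p)$.

It remains to see that $\mathsf D$ does not notice the defect. We isolate what $\mathsf D$ needs.

**Lemma 2.** Suppose a $\Box$-frame satisfies
$$\text{if } xSz\text{, there is }x'\ge x\text{ with }x'Sz\text{ such that every }x''\ge x'\text{ has }S[x'']\cap{\uparrow}z\neq\emptyset.\tag{8}$$
Then $\mathsf D$ is valid on it.

*Proof.* Let $x\models\neg\Box\neg\phi\to\Box\psi$, $xSy$ and $y\le z\models\phi$. Then $xSz$; take $x'$ from (8). Every $x''\ge x'$ sees some $z''\ge z$, and $z''\models\phi$, so $x''\not\models\Box\neg\phi$. Thus $x'\models\neg\Box\neg\phi$. As $x'\ge x$, we get $x'\models\Box\psi$, and $x'Sz$ gives $z\models\psi$. So $y\models\phi\to\psi$, and hence $x\models\Box(\phi\to\psi)$. $\square$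

The contrast with Lemma 1 is that in (8) the points $x''$ may answer independently of each other, whereas (F) demands that the answers can be continued coherently.

*Proof of Theorem B.* We check (8) on $F_1$. If $z=a$, take $x'=t_a$: each of $x_0,x_1,t_a$, which are the points seeing $a$, lies below $t_a$, and the only point above $t_a$ is $t_a$ itself, which sees $a$. The case $z=b$ is symmetric. If $z=y_0$, then $x=x_0$; take $x'=x_0$, since every element of $X$ has an $S$-successor, and it lies in $Y={\uparrow}y_0$. By Lemma 2, $\mathsf D$ is valid on $F_1$, so by Theorem A all of $\mathsf{NI}_\Box$ is valid on $F_1$. Formula (5) is not valid there, and we derived it in $\mathsf{IK}$ in Section 1. So (5) is in $\mathsf{IK}_\Box\setminus\mathsf{NI}_\Box$. $\square$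

One might now hope to repair the guess: add (5), or the scheme coming from (4), and be done. To see that no finite repair works, we make the argument against $R$ longer.

## 6. A chase through $n$ levels: the frames $F_n$ and the formulas $\varepsilon_n$

**The frame $F_n$ ($n\ge1$).** Let $Y=\{y_0\}\cup\{a_i,b_i:1\le i\le n\}$ with $\mathrm{lev}(y_0)=0$ and $\mathrm{lev}(a_i)=\mathrm{lev}(b_i)=i$. Put $y\le y'$ iff $y=y'$ or $\mathrm{lev}(y)<\mathrm{lev}(y')$. Let $Y^+=Y\setminus\{y_0\}$ and $X=\{x_0,x_1\}\cup\{t_z:z\in Y^+\}$, ordered by $x_0<x_1<t_z$ for all $z$, and $t_z\le t_{z'}$ iff $z\le z'$. There are no order relations between $X$ and $Y$. Let $F_n=(X\sqcup Y,\le,S)$ with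
$$S[x_0]=Y,\quad S[x_1]=Y^+,\quad S[t_z]={\uparrow}z\subseteq Y,\quad S[y]=\emptyset\ (y\in Y).$$
Each $S[x]$ is an upset, and $x\le x'$ implies $S[x]\supseteq S[x']$, so $F_n$ is a $\Box$-frame. For $n=1$ it is the frame of Section 5.

$\mathsf D$ is valid on every $F_n$, by Lemma 2. To check (8), let $xSz$. If $z\in Y^+$, take $x'=t_z$: we have $x\le t_z$ (clear for $x_0,x_1$; and if $x=t_w$ then $w\le z$), $t_zSz$, and any $x''\ge t_z$ is some $t_{z'}$ with $z'\ge z$ and $t_{z'}Sz'$. If $z=y_0$, then $x=x_0$; take $x'=x_0$ as before, since $y_0$ is least in $Y$ and every element of $X$ has an $S$-successor.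

**The chase.** Suppose $R$ on $F_n$ satisfies (F) and (6). As before $x_0Ry_0$, so $x_1Rd_1$ for some $d_1\in Y^+$. Let $z_1$ be the *other* point on the level of $d_1$. By (F) along $x_1\le t_{z_1}$ there is $d_2\ge d_1$ with $t_{z_1}Rd_2$, so $d_2\in{\uparrow}z_1$. On its own level ${\uparrow}z_1$ contains only $z_1$, and $z_1\not\ge d_1$; so $\mathrm{lev}(d_2)>\mathrm{lev}(d_1)$. Let $z_2$ be the other point on the level of $d_2$. Then $t_{z_1}\le t_{z_2}$, and (F) yields $d_3\ge d_2$ with $t_{z_2}Rd_3$ and $\mathrm{lev}(d_3)>\mathrm{lev}(d_2)$, and so on. Levels cannot increase forever, so no such $R$ exists. The chase is longest when it climbs one level at a time, and each level matters because it has two points. We now write the chase as a formula, with $\alpha_i$ and $\beta_i$ naming $a_i$ and $b_i$, using only one variable per level.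

**The formulas.** Let $\gamma_1,\dots,\gamma_n$ be variables and $\gamma_0:=\top$. Put $\alpha_i:=\gamma_i$ and
$$\beta_n:=\gamma_{n-1}\wedge\neg\gamma_n,\qquad\beta_i:=\gamma_{i-1}\wedge(\gamma_i\to\gamma_{i+1}\vee\beta_{i+1})\quad(i<n).$$
Put $E^a_n:=\neg\Box\neg\alpha_n$, $E^b_n:=\neg\Box\neg\beta_n$, and for $1\le i<n$
$$E^a_i:=\Box(\alpha_i\to\alpha_{i+1}\vee\beta_{i+1})\to(E^a_{i+1}\vee E^b_{i+1}),$$
$$E^b_i:=\Box(\beta_i\to\alpha_{i+1}\vee\beta_{i+1})\to(E^a_{i+1}\vee E^b_{i+1}).$$
Finally let $\theta:=\alpha_1\vee\beta_1$, $E_0:=\Box\theta\to(E^a_1\vee E^b_1)$ and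
$$\varepsilon_n:=(E_0\to\Box\theta)\to\Box\theta.$$
This formula has $n$ variables. Its $\Box$-depth is 1, because $\alpha_i,\beta_i$ contain no box and the $E$'s are never put under a box. For $n=1$, $\beta_1=\top\wedge\neg\gamma_1$ is $\neg\gamma_1$ up to equivalence, and $\varepsilon_1$ is formula (5).

**Lemma 3.** $\varepsilon_n\in\mathsf{IK}_\Box$.

*Proof.* We show by downward induction on $i$ that $\mathsf{IK}$ proves $\Diamond\alpha_i\to E^a_i$ and $\Diamond\beta_i\to E^b_i$; that is, these are bounds. The case $i=n$ is (2). For $i<n$, $\mathsf{K_\Diamond}$ and then $\mathsf{C_\Diamond}$ give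
$$\Diamond\alpha_i\wedge\Box(\alpha_i\to\alpha_{i+1}\vee\beta_{i+1})\to\Diamond\alpha_{i+1}\vee\Diamond\beta_{i+1},$$
and by induction the right side implies $E^a_{i+1}\vee E^b_{i+1}$. The argument for $\beta_i$ is the same. Likewise $\Box\theta$ implies $\Box(\top\to\theta)$, so $\Diamond\top\wedge\Box\theta\to\Diamond\alpha_1\vee\Diamond\beta_1$, and therefore $\Diamond\top\to E_0$. By (1), $(E_0\to\Box\theta)\to\Box(\top\to\theta)$, and $\Box(\top\to\theta)$ is equivalent to $\Box\theta$. $\square$

**Lemma 4.** $\varepsilon_n$ fails at $x_0$ in $F_n$.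

*Proof.* Let $V(\gamma_i)={\uparrow}a_i=\{a_i\}\cup\{\text{points of }Y\text{ of level}>i\}$.

**Step 1: in $Y$, the truth set of $\beta_i$ is ${\uparrow}b_i=\{b_i\}\cup\{\text{levels}>i\}$.** This step makes $\beta_i$ a name for $b_i$. We use downward induction on $i$. In $Y$, $\gamma_{i-1}$ holds exactly at $a_{i-1}$ and the levels $\ge i$; for $i=1$ it holds everywhere in $Y$, that is, at $y_0$ and the levels $\ge1$.

For $i=n$: among these points, $\neg\gamma_n$ picks those with no point of ${\uparrow}a_n=\{a_n\}$ above or equal to them. The point $a_n$ and the points of lower level are excluded, and $b_n$ remains.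

For $i<n$: by induction $\gamma_{i+1}\vee\beta_{i+1}$ holds in $Y$ exactly on ${\uparrow}a_{i+1}\cup{\uparrow}b_{i+1}$, that is, at the levels $\ge i+1$. The only point satisfying $\gamma_i$ but not $\gamma_{i+1}\vee\beta_{i+1}$ is $a_i$. So $\gamma_i\to\gamma_{i+1}\vee\beta_{i+1}$ fails exactly at the points $\le a_i$, namely $a_i$ and all points of level $<i$. Among the points satisfying $\gamma_{i-1}$, there remain $b_i$ and the levels $>i$.

**Step 2: $E^a_i$ fails at every point $\le t_{b_i}$, and $E^b_i$ fails at every point $\le t_{a_i}$.** This step is the chase: having answered with $a_i$, one is confronted with $t_{b_i}$. By persistence it suffices to consider $t_{b_i}$ and $t_{a_i}$ themselves. We use downward induction.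

For $i=n$: $t_{b_n}$ is maximal and sees only $b_n$, which is maximal and does not satisfy $\alpha_n$. So $t_{b_n}\models\Box\neg\alpha_n$, and $E^a_n=\neg\Box\neg\alpha_n$ fails there. Likewise $t_{a_n}$ is maximal and sees only the maximal point $a_n$, which does not satisfy $\beta_n$ by Step 1; so $E^b_n$ fails at $t_{a_n}$.

For $i<n$: $t_{b_i}$ sees exactly ${\uparrow}b_i$. The points of ${\uparrow}b_i$ satisfying $\alpha_i$ are those in ${\uparrow}a_i\cap{\uparrow}b_i$. They have level $>i$, hence satisfy $\alpha_{i+1}\vee\beta_{i+1}$. So $t_{b_i}\models\Box(\alpha_i\to\alpha_{i+1}\vee\beta_{i+1})$. Since $t_{b_i}\le t_{b_{i+1}}$ and $t_{b_i}\le t_{a_{i+1}}$, the induction hypothesis says that $E^a_{i+1}$ and $E^b_{i+1}$ both fail at $t_{b_i}$. So $E^a_i$ fails there. For $E^b_i$ at $t_{a_i}$: this point sees exactly ${\uparrow}a_i$, the points of it satisfying $\beta_i$ again lie in ${\uparrow}a_i\cap{\uparrow}b_i$, and $t_{a_i}\le t_{a_{i+1}},t_{b_{i+1}}$.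

**Step 3: evaluating $\varepsilon_n$ at $x_0$.** By Step 1 the truth set of $\theta=\alpha_1\vee\beta_1$ in $Y$ is ${\uparrow}a_1\cup{\uparrow}b_1=Y^+$. Since $S[x_1]=Y^+$, $x_1\models\Box\theta$. Since $x_1\le t_{b_1}$ and $x_1\le t_{a_1}$, Step 2 says that $E^a_1$ and $E^b_1$ fail at $x_1$. So $E_0$ fails at $x_1$, hence at $x_0$. By persistence $\Box\theta$ holds at every $t_z$ as well as at $x_1$. Hence $x_0\models E_0\to\Box\theta$. But $x_0Sy_0\not\models\theta$, so $x_0\not\models\Box\theta$. $\square$

## 7. With fewer than $n$ variables one level collapses, and the chase stops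

**Proposition 5.** Every $\chi\in\mathsf{IK}_\Box$ with fewer than $n$ variables is valid on $F_n$.

*Proof.* Let $V$ be a valuation on $F_n$ of the variables $p_1,\dots,p_k$ of $\chi$, where $k<n$. Lemma 1 does not apply to $F_n$, by the chase. We pass to a quotient that the variables cannot distinguish from $F_n$, and apply Lemma 1 there.

**Step 1: a level that no variable splits.** For each $p_j$ there is at most one $i$ such that $V(p_j)$ contains exactly one of $a_i,b_i$. Indeed, $V(p_j)\cap Y$ is an upset, so if it contains exactly one of them, it contains all points of level $>i$, and it contains no point of level $<i$, since such a point would bring in both. Hence no other level is split by $p_j$. As $k<n$, there is $m\in\{1,\dots,n\}$ such that $a_m$ and $b_m$ agree on all of $p_1,\dots,p_k$.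

**Step 2: the quotient $F'$.** We glue $a_m$ and $b_m$. Let $Y'$ be $Y$ with $a_m,b_m$ identified to one point $c$ of level $m$, ordered by the same rule: $d\le d'$ iff $d=d'$ or $\mathrm{lev}(d)<\mathrm{lev}(d')$. Let $f:X\sqcup Y\to X\sqcup Y'$ be the quotient map, the identity on $X$. Put $S'[x]=f[S[x]]$ for $x\in X$ and $S'[d]=\emptyset$ for $d\in Y'$. Let $F'=(X\sqcup Y',\le,S')$, with no order relations between $X$ and $Y'$. Note that $t_{a_m}$ and $t_{b_m}$ remain distinct.

The map $f$ preserves order. Conversely, if $f(w)\le v'$, then $v'=f(v)$ for some $v\ge w$. This is clear for $w\in X$. For $w\in Y$ take $v=w$ if $v'=f(w)$; otherwise $v'$ has level $>\mathrm{lev}(w)$ and any preimage of it works. It follows that images of upsets under $f$ are upsets. So each $S'[x]$ is an upset, and $x\le x'$ implies $S'[x]\supseteq S'[x']$; thus $F'$ is a $\Box$-frame. Also, $wSv$ implies $f(w)S'f(v)$, and $f(w)S'v'$ implies $v'=f(v)$ for some $v$ with $wSv$.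

**Step 3: truth is unchanged.** Put $V'(p_j):=f[V(p_j)]$. It is an upset, and $V(p_j)=f^{-1}[V'(p_j)]$ by the choice of $m$. We claim that $w\models\phi$ iff $f(w)\models\phi$ for all formulas $\phi$ in $p_1,\dots,p_k$ without $\Diamond$. Variables are done, and $\bot,\wedge,\vee$ are clear. For $\to$, the two order properties say that $f$ maps ${\uparrow}w$ onto ${\uparrow}f(w)$. For $\Box$, the two properties of $S,S'$ say that $f$ maps $S[w]$ onto $S'[f(w)]$. In both cases the induction hypothesis finishes. So it suffices to show that $\chi$ is valid on $F'$, and by Lemma 1 it suffices to find $R$ on $F'$ with (F) and (6) (for $S'$).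

**Step 4: the relation $R$.** We let $R$ answer the chase one level at a time until level $m$, where there is no "other point" any more. Let $R$ consist of

1. $(x_0,y_0)$;
2. $(x_1,d)$ with $\mathrm{lev}(d)=1$;
3. $(t_z,f(z))$ for $z\in Y^+$;
4. $(t_z,d)$ with $\mathrm{lev}(z)<m$ and $\mathrm{lev}(d)=\mathrm{lev}(z)+1$.

Then $R\subseteq S'$, since $S'[x_0]=Y'$, $S'[x_1]=Y'\setminus\{y_0\}$, and $S'[t_z]=f[{\uparrow}z]$ contains $f(z)$ and all points of level $>\mathrm{lev}(z)$.

**Step 5: condition (6).** If $x\le x'Rd$, then $x'S'd$ and so $xS'd$. Conversely let $xS'd$; then $x\in X$. If $d=y_0$, then $x=x_0$ and $x_0Ry_0$. Otherwise $d=f(z)$ for some $z\in Y^+$ with $xSz$. Then $x\le t_z$, and $t_zRf(z)=d$ by (3).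

**Step 6: condition (F).** Let $uRd$ and $u\le u'$. We need $d'\ge d$ with $u'Rd'$. We go through the four types of pairs.

*Type 1: $u=x_0$, $d=y_0$.* Then $u'\in X$, every element of $X$ has an $R$-successor, and $y_0$ is least in $Y'$.

*Type 2: $u=x_1$, $\mathrm{lev}(d)=1$.* If $u'=x_1$, take $d'=d$. Let $u'=t_z$. If $d\le f(z)$, take $d'=f(z)$. Otherwise $\mathrm{lev}(z)=1$ and $f(z)\ne d$. Then $m\ne1$, since for $m=1$ level 1 of $Y'$ is just $\{c\}$. So $\mathrm{lev}(z)=1<m\le n$, and any $d'$ of level 2 has $t_zRd'$ by (4) and $d'>d$.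

*Type 3: $u=t_z$, $d=f(z)$, $u'=t_{z'}$ with $z\le z'$.* Take $d'=f(z')\ge f(z)$.

*Type 4: $u=t_z$, $\mathrm{lev}(z)<m$, $\mathrm{lev}(d)=\mathrm{lev}(z)+1$, $u'=t_{z'}$ with $z'\ge z$.* If $z'=z$, take $d'=d$. If $d\le f(z')$, take $d'=f(z')$. Otherwise $z'>z$, so $\mathrm{lev}(z')\ge\mathrm{lev}(z)+1=\mathrm{lev}(d)$; and $d\not\le f(z')$ forces $\mathrm{lev}(z')=\mathrm{lev}(d)\le m$ and $f(z')\ne d$. Level $m$ of $Y'$ is just $\{c\}$, so this common level is not $m$, and $\mathrm{lev}(z')<m\le n$. Any $d'$ of level $\mathrm{lev}(z')+1$ has $t_{z'}Rd'$ by (4), and $d'>d$.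

By Lemma 1, $\chi$ is valid on $F'$. By Step 3, $\chi$ holds everywhere on $F_n$ under $V$. $\square$

*Proof of Theorem C.* Let $n\ge1$. The formulas valid on $F_n$ form a $\Diamond$-free logic containing $\mathsf{CK}_\Box$, and by Proposition 5 also every formula of $\mathsf{IK}_\Box$ in at most $n-1$ variables. So all of $\Lambda_{n-1}$ is valid on $F_n$. By Lemma 3, and since $\varepsilon_n$ has $n$ variables, $\varepsilon_n\in\Lambda_n$. By Lemma 4, $\varepsilon_n$ is not valid on $F_n$. Hence $\Lambda_{n-1}\subsetneq\Lambda_n$, witnessed by $\varepsilon_n$, which has $\Box$-depth 1.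

Suppose $\mathsf{IK}_\Box=\mathsf{CK}_\Box\oplus\Gamma$ with every formula of $\Gamma$ in at most $k$ variables; any finite $\Gamma$ is of this kind for a suitable $k$. Then $\Gamma\subseteq\mathsf{IK}_\Box$, so $\Gamma\subseteq\Lambda_k$ and $\mathsf{IK}_\Box\subseteq\Lambda_k$. This contradicts $\varepsilon_{k+1}\in\mathsf{IK}_\Box\setminus\Lambda_k$. $\square$

## 8. All iterated bounds together axiomatise $\mathsf{IK}_\Box$

Look again at the sets $\mathcal E(\phi)$ of Theorem D. With $m=0$, (e1) puts $\Box(\phi\to\bot)\to\bot$, which is literally $\neg\Box\neg\phi$, into $\mathcal E(\phi)$; the corresponding axiom is $\mathsf D$. Using this with $m=2$, the bound in (4), $\Box(\phi\to\psi_1\vee\psi_2)\to(\neg\Box\neg\psi_1\vee\neg\Box\neg\psi_2)$, is in $\mathcal E(\phi)$. The formulas $E^a_i$ and $E^b_i$ of Section 6 are in $\mathcal E(\alpha_i)$ and $\mathcal E(\beta_i)$, and $E_0$ is in $\mathcal E(\top)$ once $\Box\theta$ is written as $\Box(\top\to\theta)$.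

*Proof of Theorem D.* Let $L$ be the logic on the right-hand side.

**Step 1: $L\subseteq\mathsf{IK}_\Box$.** It suffices that every $E\in\mathcal E(\phi)$ is a bound, that is, $\mathsf{IK}\vdash\Diamond\phi\to E$; then (1) gives the axioms. We use induction on the generation of $E$. Case (e2) is clear. For (e1), $\mathsf{IK}$ proves
$$\Diamond\phi\wedge\Box\big(\phi\to\textstyle\bigvee_i\psi_i\big)\ \to\ \Diamond\textstyle\bigvee_i\psi_i\ \to\ \textstyle\bigvee_i\Diamond\psi_i\ \to\ \textstyle\bigvee_iE_i,$$
where each formula implies the next: by $\mathsf{K_\Diamond}$, then by repeated $\mathsf{C_\Diamond}$ (by $\mathsf{N_\Diamond}$ when $m=0$), then by the induction hypothesis.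

**Step 2: the canonical $\Box$-frame of $L$.** For $\mathsf{IK}_\Box\subseteq L$ we build one $\Box$-frame on which only theorems of $L$ are valid under one particular valuation. An *$L$-theory* is a set of $\Diamond$-free formulas containing $L$ and closed under modus ponens; it corresponds to a filter in the Lindenbaum algebra of $L$, which is a distributive lattice. A *prime* $L$-theory moreover omits $\bot$ and contains $\phi$ or $\psi$ whenever it contains $\phi\vee\psi$. The prime filter theorem says: in a distributive lattice, a filter disjoint from an ideal extends to a prime filter disjoint from that ideal.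

Let $W$ be the set of prime $L$-theories, ordered by $\subseteq$. Write $\Box^{-1}x=\{\phi:\Box\phi\in x\}$. By necessitation and $\mathsf{K_\Box}$ it is an $L$-theory (possibly containing $\bot$). Let $xSy$ iff $\Box^{-1}x\subseteq y$. If $x\subseteq x'Sy\subseteq y'$, then $\Box^{-1}x\subseteq\Box^{-1}x'\subseteq y\subseteq y'$, so this is a $\Box$-frame. Let $V(p)=\{x:p\in x\}$. Then $x\models\phi$ iff $\phi\in x$. Variables, $\bot$, $\wedge$ and $\vee$ are immediate. For $\to$: if $\phi\to\psi\notin x$, then $\psi$ is not in the theory generated by $x\cup\{\phi\}$, and so some prime $x'\supseteq x\cup\{\phi\}$ omits $\psi$; the other direction is modus ponens. For $\Box$: if $\Box\phi\in x$ and $xSy$, then $\phi\in y$. If $\Box\phi\notin x$, then $\phi\notin\Box^{-1}x$, and some prime $y\supseteq\Box^{-1}x$ omits $\phi$.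

**Step 3: the relation $R$.** We want to apply Lemma 1, so we need $R$. If $\Diamond$ were in the language, we would ask that $\Diamond\phi\in x$ for all $\phi\in y$. As a substitute one might ask only for $\neg\Box\neg\phi\in x$. The check of (F) below would then require that $\{\psi:\neg\Box\neg\psi\notin x'\}$ be closed under $\vee$, for each prime $x'$. That is (7), which is not in $\mathsf{IK}_\Box$, hence not in $L$ by Step 1, and so some prime $x'$ violates it. Instead we ask for all bounds of $\Diamond\phi$ at once:
$$xRy\iff\Box^{-1}x\subseteq y\ \text{ and }\ \mathcal E(\phi)\subseteq x\text{ for all }\phi\in y.$$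

**Step 4: condition (F).** Let $xRy$ and $x\subseteq x'$. We want a prime $y'\supseteq y$ with $x'Ry'$. The formulas that $y'$ must avoid are those in
$$I=\{\psi:\text{there is }E\in\mathcal E(\psi)\text{ with }E\notin x'\}.$$
We show that $I$ is an ideal modulo $L$; this is what (e1) is designed for.

- $\bot\in I$: by (e1) with $m=0$, $(\Box(\bot\to\bot)\to\bot)\in\mathcal E(\bot)$. Since $\Box(\bot\to\bot)\in L\subseteq x'$ and $\bot\notin x'$, this formula is not in $x'$.
- $I$ is closed downward: let $\psi\in I$ via $E$ and $\chi\to\psi\in L$. By (e1) with $m=1$, $(\Box(\chi\to\psi)\to E)\in\mathcal E(\chi)$. Since $\Box(\chi\to\psi)\in L\subseteq x'$ and $E\notin x'$, this formula is not in $x'$. So $\chi\in I$.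
- $I$ is closed under $\vee$: let $\psi_1,\psi_2\in I$ via $E_1,E_2$. By (e1) with $m=2$, $(\Box(\psi_1\vee\psi_2\to\psi_1\vee\psi_2)\to E_1\vee E_2)\in\mathcal E(\psi_1\vee\psi_2)$. The boxed formula is in $x'$, and $E_1\vee E_2\notin x'$ because $x'$ is prime. So the whole formula is not in $x'$, and $\psi_1\vee\psi_2\in I$.

Next, the filter generated by $y\cup\Box^{-1}x'$ is disjoint from $I$. Otherwise there are $\phi\in y$, $\chi\in\Box^{-1}x'$ and $\psi\in I$ via $E$ with $\phi\wedge\chi\to\psi\in L$; one formula from each theory suffices, since both are closed under conjunction. Then $\chi\to(\phi\to\psi)\in L$, so $\Box\chi\to\Box(\phi\to\psi)\in L$ and $\Box(\phi\to\psi)\in x'$. By (e1) with $m=1$ and by $xRy$, $(\Box(\phi\to\psi)\to E)\in\mathcal E(\phi)\subseteq x\subseteq x'$. So $E\in x'$, a contradiction.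

By the prime filter theorem there is a prime $y'\supseteq y\cup\Box^{-1}x'$ disjoint from $I$; it omits $\bot$ since $\bot\in I$. For $\phi\in y'$ we have $\phi\notin I$, that is, $\mathcal E(\phi)\subseteq x'$. So $y\subseteq y'$ and $x'Ry'$.

**Step 5: condition (6).** If $x\subseteq x'Ry$, then $\Box^{-1}x\subseteq\Box^{-1}x'\subseteq y$, so $xSy$. Conversely let $xSy$. It suffices to find a prime $x'\supseteq x\cup\bigcup_{\phi\in y}\mathcal E(\phi)$ containing no $\Box\theta$ with $\theta\notin y$, since then $\Box^{-1}x'\subseteq y$ and $x'Ry$. Suppose there is none. By the prime filter theorem, the filter generated by $x\cup\bigcup_{\phi\in y}\mathcal E(\phi)$ meets the ideal generated by $\{\Box\theta:\theta\notin y\}$ (this ideal contains $\bot$). So some element of $x$ together with finitely many elements of the $\mathcal E(\phi)$, $\phi\in y$, $L$-implies a finite disjunction $\bigvee_j\Box\theta_j$ with all $\theta_j\notin y$. This disjunction $L$-implies $\Box\bigvee_j\theta_j$. Put $\theta:=\bigvee_j\theta_j$. Then $\theta\notin y$, because $y$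 is prime, and because $\bot\notin y$ if the disjunction is empty. Thus there are $E_i\in\mathcal E(\phi_i)$ with $\phi_i\in y$, $1\le i\le r$, such that
$$\Big(\bigwedge_iE_i\to\Box\theta\Big)\in x.$$
We may take $r\ge1$, since a superfluous element of $\mathcal E(\top)$, say $\neg\Box\neg\top$, can be added ($\top\in y$).

We now merge these into a single bound. Let $\phi=\bigwedge_i\phi_i\in y$ and $E_i'=(\Box(\phi\to\phi_i)\to E_i)$, which is in $\mathcal E(\phi)$ by (e1) with $m=1$. Since $\phi\to\phi_i\in L$, also $\Box(\phi\to\phi_i)\in L$, so $E_i'$ is $L$-equivalent to $E_i$. By (e2), $E:=\bigwedge_iE'_i\in\mathcal E(\phi)$, and $(E\to\Box\theta)\in x$. The axiom $(E\to\Box\theta)\to\Box(\phi\to\theta)$ of $L$ gives $\Box(\phi\to\theta)\in x$. As $xSy$, we get $\phi\to\theta\in y$, and with $\phi\in y$ this gives $\theta\in y$, a contradiction.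

**Step 6: conclusion.** By Steps 4 and 5, Lemma 1 applies: every $\phi\in\mathsf{IK}_\Box$ is valid on the frame of Step 2. By the truth lemma of Step 2, $\phi$ belongs to every prime $L$-theory. If $\phi$ were not in $L$, then the prime filter theorem, applied to the filter $L$ and the ideal of formulas that $L$-imply $\phi$, would give a prime $L$-theory omitting $\phi$. So $\phi\in L$. $\square$
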